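# Conformal dimension of hyperbolic groups under integrable orbit equivalence

## 1. Theorem A, its corollaries, and what they say

**Theorem A.** Let $\Gamma,\Lambda$ be non-elementary hyperbolic groups with essentially free probability-measure-preserving actions on a standard probability space $(X,\mu)$ having the same orbits almost everywhere, with cocycles $\alpha:\Gamma\times X\to\Lambda$ and $\beta:\Lambda\times X\to\Gamma$. Let $1\le p<\infty$, and assume
$$|\alpha(\gamma,\cdot)|_\Lambda\in L^p(X,\mu)\ \text{ for all }\gamma\in\Gamma,\qquad |\beta(\lambda,\cdot)|_\Gamma\in L^1(X,\mu)\ \text{ for all }\lambda\in\Lambda .$$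
If $p>\mathrm{Confdim}(\partial\Lambda)$, then $\mathrm{Confdim}(\partial\Gamma)\le\mathrm{Confdim}(\partial\Lambda)$.

**Corollary B.** If $\Gamma,\Lambda$ are non-elementary hyperbolic and $L^p$-orbit equivalent, $p\ge1$, then
$$\min\{p,\mathrm{Confdim}(\partial\Gamma)\}=\min\{p,\mathrm{Confdim}(\partial\Lambda)\}.$$
In particular the conformal dimensions are equal whenever $p>\min\{\mathrm{Confdim}(\partial\Gamma),\mathrm{Confdim}(\partial\Lambda)\}$.

**Corollary C.** A non-elementary hyperbolic group that is $L^1$-orbit equivalent to a non-elementary virtually free group is virtually free.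

Two groups are orbit equivalent if they can act on one probability space with the same orbits. Choosing a point $x$ then identifies each group with the orbit of $x$, and so gives a bijection $\Gamma\to\Lambda$ depending on $x$. This random bijection may distort distances without bound; the $L^p$ condition says that the distortion of a single edge has a finite $p$-th moment. Conformal dimension is an invariant of the large-scale geometry of a hyperbolic group. Theorem A says that a random bijection with finite moments still sees it, once the moment exceeds the dimension of the target.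

The result answers a question from Kajal Das, "Invariance of non-vanishing of first $l^p$-cohomology under $L^q$-Measured Equivalence", arXiv:1810.05991 (2018). The known theorem there concerns non-elementary hyperbolic Coxeter groups whose boundaries have the Combinatorial Loewner Property: if $p>\max\{\mathrm{Confdim}(\partial\Gamma),\mathrm{Confdim}(\partial\Lambda)\}$ and the groups are $L^p$-orbit equivalent, then the conformal dimensions agree. The question is whether this holds (a) for all non-elementary hyperbolic Coxeter groups, with no Loewner assumption, and (b) for all non-elementary hyperbolic groups. By Corollary B both answers are yes, and the Loewner property will not appear again. The hypothesis is also weakened: $p>\max$ becomes $p>\min$, ergodicity is not used, and each of the two inequalities between dimensions needs only one cocycle in $L^p$, the other in $L^1$. Nothing is claimed when $p\le\min\{\mathrm{Confdim}(\partial\Gamma),\mathrm{Confdim}(\partial\Lambda)\}$.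

## 2. Integrable orbit equivalence and the conformal gauge

For a finitely generated group $G$ with a fixed finite generating set, $|\cdot|_G$ is the word length.

**Definition (orbit equivalence, cocycles).** Finitely generated groups $\Gamma,\Lambda$ are orbit equivalent if they admit free, ergodic, probability-measure-preserving actions on the same standard probability space $(X,\mu)$ with $\Gamma\cdot x=\Lambda\cdot x$ for almost every $x$. The cocycles $\alpha,\beta$ are defined by $\gamma\cdot x=\alpha(\gamma,x)\cdot x$ and $\lambda\cdot x=\beta(\lambda,x)\cdot x$. For $p\ge1$ the groups are $L^p$-orbit equivalent if this can be done with $|\alpha(\gamma,\cdot)|_\Lambda\in L^p$ and $|\beta(\lambda,\cdot)|_\Gamma\in L^p$ for all $\gamma,\lambda$.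

Since $\gamma\gamma'x=\alpha(\gamma,\gamma'x)\alpha(\gamma',x)x$, freeness gives $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'x)\alpha(\gamma',x)$. As $\mu$ is invariant, it suffices to check integrability on generators. Changing the generating sets changes lengths by bounded factors, so the notion does not depend on them.

**Example 2.1 (unbounded cocycles).** Let $X=\{0,1\}^{\{0,1,2,\dots\}}$ with the fair coin measure. Let $\mathbb Z$ act by the odometer: $1\in\mathbb Z$ adds $1$ to the digit at position $0$, with carry. Let $\mathbb Z^2$ act by one odometer on the even digits and one on the odd digits. If $x$ has infinitely many zeros and infinitely many ones among its even digits and among its odd digits, both orbits of $x$ consist of the sequences that differ from $x$ in finitely many digits. So the orbits agree almost everywhere, and both actions are free. If $x$ begins with exactly $k$ ones (probability $2^{-k-1}$), adding $1$ changes the digits $0,\dots,k$. Each coordinate in $\mathbb Z^2$ then changes by at most $\sum_{j\le k/2}2^j<2^{k/2+1}$,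 so $|\alpha(1,x)|\le2^{k/2+2}$. Hence $\int|\alpha(1,x)|^p\,d\mu\le\sum_k2^{-k-1}2^{p(k/2+2)}<\infty$ for $p<2$. In the other direction, if the even digits begin with exactly $k$ ones, then $\beta((1,0),x)=4^k-\sum_{j<k}4^j=(2\cdot4^k+1)/3$, again with probability $2^{-k-1}$, so $\int|\beta((1,0),x)|\,d\mu=\infty$. One cocycle is in every $L^p$ with $p<2$ and the other is not in $L^1$. (These groups are not hyperbolic and non-elementary; the example illustrates the definition only.)

**Definition (quasisymmetry, gauge, conformal dimension).** Two metrics $d,d'$ on a set $Z$ are quasisymmetrically equivalent if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ such that $d'(z,y)\le\eta(s)\,d'(z,w)$ whenever $d(z,y)\le s\,d(z,w)$. A metric is Ahlfors $Q$-regular if its $Q$-dimensional Hausdorff measure satisfies $C^{-1}r^Q\le\mathcal H^Q(B(z,r))\le Cr^Q$ for $0<r\le\mathrm{diam}\,Z$. For a non-elementary (infinite and not virtually cyclic) hyperbolic group $G$, the conformal gauge of $\partial G$ consists of the Ahlfors regular metrics quasisymmetrically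 equivalent to a visual metric, and $\mathrm{Confdim}(\partial G)$ is the infimum of their Hausdorff dimensions. It is known that quasi-isometric hyperbolic groups have equal conformal dimension.

**Example 2.2 (free group).** $\partial F_2$ is the set of infinite reduced words; write $(\xi|\eta)$ for the length of the common prefix. For each $s>0$, $e^{-s(\xi|\eta)}$ is an ultrametric whose balls of radius $e^{-sn}$ are cylinders of uniform measure comparable to $3^{-n}$, so it is Ahlfors $(\log3/s)$-regular. These metrics are powers of one another, hence quasisymmetrically equivalent with $\eta$ a power. Letting $s\to\infty$ gives $\mathrm{Confdim}(\partial F_2)=0$.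

**Example 2.3 (surface group).** Let $\Gamma$ be the fundamental group of a closed hyperbolic surface. It is quasi-isometric to the hyperbolic plane, whose boundary circle with the chordal metric is visual and Ahlfors $1$-regular, so $\mathrm{Confdim}(\partial\Gamma)\le1$. A connected space with two points $z_0\neq z_1$ has Hausdorff dimension at least $1$ for every metric, because $z\mapsto d(z,z_0)$ is $1$-Lipschitz and maps onto a set containing $[0,d(z_0,z_1)]$. Hence $\mathrm{Confdim}(\partial\Gamma)=1$, and Corollary B with $p=1$ shows that a surface group and $F_2$ are not $L^1$-orbit equivalent.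

## 3. Gromov products, rays and boundary points

For $G\in\{\Gamma,\Lambda\}$ fix a finite symmetric generating set $S_G$, the left-invariant word metric $d_G$ with $|g|=d_G(1,g)$, and $(u|v)_o=\frac12(d(u,o)+d(v,o)-d(u,v))$, $(u|v)=(u|v)_1$. Write $B_G(r)$ for the ball of radius $r$ about $1$. Fix $\delta$ with
$$(u|w)_o\ge\min\{(u|v)_o,(v|w)_o\}-\delta\tag{3.1}$$
on both Cayley graphs, interior points of edges included. For $u\in G$ and $\xi,\eta\in\partial G$, the products $(u|\xi)$ and $(\xi|\eta)$ are the suprema of the $\liminf$ of Gromov products along sequences converging to the boundary points. They satisfy (3.1) with $\delta$ replaced by a constant, and $(u|\xi)\le|u|$. Throughout, $C$ denotes constants depending only on the groups, generating sets and fixed metrics; it may change from line to line. For $q\ge1$, $q^*$ is the conjugate exponent ($q^*=\infty$ if $q=1$).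

**(F0) Elementary comparisons.**

*Monotonicity.* If $u$ lies on a geodesic $[1,u']$ with $u'\in G$, then $(u|v)\le(u'|v)$ for $v\in G$, because $|u'|=|u|+d(u,u')$ and $d(u',v)\le d(u,u')+d(u,v)$.

*Fellow travelling.* If $u$ lies on a geodesic or ray from $1$ to $u'\in G\cup\partial G$, then $(u|u')\ge|u|$: evaluate along the geodesic. Hence if $u,v$ lie at distance $t$ from $1$ on geodesics or rays from $1$ to $u',v'$, and $(u'|v')\ge t-c$ with $c\ge0$, then $(u|v)\ge\min\{(u|u'),(u'|v'),(v'|v)\}-C\ge t-c-C$, that is, $d(u,v)=2t-2(u|v)\le2c+C$.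

*Distance to a geodesic.* For a geodesic $[y,y']$ and a point $h$,
$$(y|y')_h\le d(h,[y,y'])\le(y|y')_h+2\delta .\tag{3.2}$$
For the left side, if $z\in[y,y']$ then $d(h,y)\le d(h,z)+d(z,y)$ and $d(h,y')\le d(h,z)+d(z,y')$; add. For the right side let $u\in[y,y']$ have $d(y,u)=(h|y')_y$. In four-point form, (3.1) says $d(h,u)+d(y,y')\le\max\{d(h,y)+d(u,y'),\,d(h,y')+d(u,y)\}+2\delta$. Both entries equal $\frac12(d(h,y)+d(h,y')+d(y,y'))$, so $d(h,u)\le(y|y')_h+2\delta$.

**(F1) Visual metrics.** $\partial G$ has a visual metric with $C^{-1}e^{-a(\xi|\eta)}\le d_{vis}(\xi,\eta)\le Ce^{-a(\xi|\eta)}$ for some $a>0$. It is compact and Ahlfors regular (Coornaert), hence doubling and uniformly perfect.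

**(F2) Endpoints.** Every $g\in G$ is within $C$ of a geodesic ray from $1$. Indeed, take a bi-infinite geodesic through $g$ (a translate of any one), with ends $\eta_\pm$; the ideal triangle with vertices $1,\eta_+,\eta_-$ is thin, so $g$ is near $[1,\eta_+)$ or $[1,\eta_-)$. Choose such a ray and let $\pi(g)\in\partial G$ be its endpoint. If $u$ is a point of the ray with $d(u,g)\le C$, then $(g|\pi(g))\ge(u|\pi(g))-C\ge|u|-C\ge|g|-C$.

**(F3) Comparing $g$ with $\pi(g)$.** For $g,g'\in G$,
$$(\pi(g)|\pi(g'))\ge\min\{(\pi(g)|g),(g|g'),(g'|\pi(g'))\}-C\ge(g|g')-C,$$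
since $(g|g')\le\min(|g|,|g'|)$. So $d_{vis}(\pi(g),\pi(g'))\le Ce^{-a(g|g')}$. In the same way
$$(g|g')\ge\min\{|g|,|g'|,(\pi(g)|\pi(g'))\}-C .$$

In $F_2$ one can take $\pi(g)$ to be any infinite reduced word that begins with the reduced word $g$. Then $(g|g')$ and $(\pi(g)|\pi(g'))$ are common prefix lengths, and the first is at most the second.

**(F4) Totally disconnected boundaries.** If $\partial G$ is totally disconnected, $G$ is virtually free (by Stallings' theorem and Dunwoody's accessibility; see e.g. Kapovich–Benakli, *Boundaries of hyperbolic groups*, Contemp. Math. 296, 2002). If $G$ is non-elementary and virtually free, then $\mathrm{Confdim}(\partial G)=0$: $G$ is quasi-isometric to the $3$-regular tree, whose boundary metrics $e^{-s(\cdot|\cdot)}$, $s>0$, all lie in one gauge and are $(\log2/s)$-Ahlfors regular.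

A fifth fact, (F5), about combinatorial modulus, is stated in Section 8.

## 4. The random bijection $\varphi_x$ and mass transport

For almost every $x$ and every $\gamma\in\Gamma$ let $\varphi_x(\gamma)$ be the unique $\lambda\in\Lambda$ with $\lambda^{-1}x=\gamma^{-1}x$; that is, $\varphi_x(\gamma)=\alpha(\gamma^{-1},x)^{-1}$. Since the orbits agree and the actions are essentially free, $\varphi_x:\Gamma\to\Lambda$ is a bijection with $\varphi_x(1)=1$. Put $\psi_x=\varphi_x^{-1}$, so $\psi_x(\lambda)=\beta(\lambda^{-1},x)^{-1}$. In particular $|\varphi_x(\gamma)|=|\alpha(\gamma^{-1},x)|$ and $|\psi_x(\lambda)|=|\beta(\lambda^{-1},x)|$. All functions of $x$ below are built from the countably many measurable, countably-valued maps $x\mapsto\varphi_x(\gamma),\psi_x(\lambda)$, and so are measurable.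

**Equivariance.** If $\lambda=\varphi_x(\gamma)$ and $y=\gamma^{-1}x=\lambda^{-1}x$, then $(\gamma\gamma')^{-1}x=\gamma'^{-1}y=\varphi_y(\gamma')^{-1}y=(\lambda\varphi_y(\gamma'))^{-1}x$. Hence, with the symmetric statement,
$$\varphi_x(\gamma\gamma')=\varphi_x(\gamma)\,\varphi_{\gamma^{-1}x}(\gamma'),\qquad\psi_x(\lambda\lambda')=\psi_x(\lambda)\,\psi_{\lambda^{-1}x}(\lambda').\tag{4.1}$$
Seen from the point $\varphi_x(\gamma)$, the map looks like $\varphi_y$ with $y=\gamma^{-1}x$, and $y$ has the same law as $x$. In particular $d_\Lambda(\varphi_x(\gamma),\varphi_x(\gamma s))=|\varphi_{\gamma^{-1}x}(s)|=|\alpha(s^{-1},\gamma^{-1}x)|$.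

**Mass transport.** For measurable $F\ge0$,
$$\int\sum_\gamma F(\varphi_x(\gamma),\gamma^{-1}x)\,d\mu=\int\sum_\lambda F(\lambda,y)\,d\mu(y),\qquad\int\sum_\lambda F(\psi_x(\lambda),\lambda^{-1}x)\,d\mu=\int\sum_\gamma F(\gamma,y)\,d\mu(y).\tag{4.2}$$
Reindexing by $\lambda=\varphi_x(\gamma)$, for which $\gamma^{-1}x=\lambda^{-1}x$, the first left side is $\int\sum_\lambda F(\lambda,\lambda^{-1}x)\,d\mu(x)$; now use invariance of $\mu$ for each $\lambda$. The second identity is symmetric.

**Remark 4.1 (bounded cocycles).** Suppose $|\alpha(s,\cdot)|\le A$ and $|\beta(t,\cdot)|\le A$ almost everywhere for all generators. By (4.1), for almost every $x$, both $\varphi_x$ and $\psi_x$ are $A$-Lipschitz. So $\varphi_x$ is a quasi-isometry, and the conformal dimensions agree.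

## 5. A surface group and a free group: the bounded case by hand

We now reprove the bounded case for one pair of groups, by an argument that does not quote quasi-isometry invariance, and see which parts survive for unbounded cocycles. First we need chains of group elements that go across the boundary.

**Lemma 5.1.** Suppose $\partial\Gamma$ is not totally disconnected. There is an integer $C_0$ such that for every large integer $\ell$ there is a sequence $w_0,\dots,w_N$ in $\Gamma$ with $|w_j|=\ell$, $d(w_j,w_{j+1})\le C_0$, $(w_0|w_N)\le C_0$, and $\#\{j:w_j=w\}\le C_0$ for every $w\in\Gamma$.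

*Proof.* Let $K\subset\partial\Gamma$ be a continuum containing two points $\zeta\neq\zeta'$, and let $V\subset\partial\Gamma$ be a maximal $e^{-a\ell}$-separated set, which is finite. As $K$ is connected it contains a chain from $\zeta$ to $\zeta'$ with steps at most $e^{-a\ell}$. Replace its points by points of $V$ within $e^{-a\ell}$; the steps are now at most $3e^{-a\ell}$. Erase loops: whenever $z_i=z_j$ with $i<j$, delete $z_{i+1},\dots,z_j$. The first and last values are kept, and consecutive pairs were consecutive before. We get an injective sequence $z_0,\dots,z_N$ in $V$ with steps at most $3e^{-a\ell}$ and, for $\ell$ large, $d_{vis}(z_0,z_N)\ge d_{vis}(\zeta,\zeta')-2e^{-a\ell}\ge\frac12d_{vis}(\zeta,\zeta')$.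

For $z\in V$ let $v_z$ be the point at distance $\ell$ on a ray $[1,z)$, and put $w_j=v_{z_j}$. Since $(z_j|z_{j+1})\ge\ell-C$, fellow travelling gives $d(w_j,w_{j+1})\le C$. Next, $(z_0|z_N)\le C$ and $(z_0|z_N)\ge\min\{(z_0|w_0),(w_0|w_N),(w_N|z_N)\}-C\ge(w_0|w_N)-C$, because the outer entries are at least $\ell\ge(w_0|w_N)$. So $(w_0|w_N)\le C$. If $v_z=v_{z'}$ then $(z|z')\ge\ell-C$, so $d_{vis}(z,z')\le Ce^{-a\ell}$. As $V$ is $e^{-a\ell}$-separated and $\partial\Gamma$ is doubling, at most $C$ points of $V$ share one value of $v_z$. $\square$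

**The model argument.** Let $\Gamma$ be a surface group and suppose $\varphi:\Gamma\to F_2$ is a bijection with $\varphi(1)=1$ such that $\varphi$ and $\varphi^{-1}$ are $A$-Lipschitz, $A$ an integer. We derive a contradiction.

*A summable weight.* On $F_2$ take $\pi$ as after (F3) and $D(\lambda,\lambda')=e^{-s(\pi(\lambda)|\pi(\lambda'))}$ with $s>\log3$. Since $\pi(\lambda)$ and $\pi(\lambda t)$ share a prefix of length at least $|\lambda|-1$, the function $\theta(\lambda)=\sum_tD(\lambda,\lambda t)$ satisfies $\sum_{|\lambda|\ge1}\theta(\lambda)\le\sum_{n\ge1}4\cdot3^{n-1}\cdot4e^{-s(n-1)}<\infty$. Pull this back. The points $\varphi(u)$ and $\varphi(us)$ are joined by a path of length at most $A$, so $\omega(u)=\sum_sD(\varphi(u),\varphi(us))\le4g\sum_{|h|\le A}\theta(\varphi(u)h)$, where $4g$ is the number of generators. As $\varphi$ is a bijection, $\omega\in\ell^1(\Gamma)$.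

*Collapse.* Take the chain of Lemma 5.1. Joining $w_j$ to $w_{j+1}$ by geodesics, all of whose points are outside the ball of radius $\ell-C_0$, and using the multiplicity bound, we get $D(\varphi(w_0),\varphi(w_N))\le C\sum_{|u|\ge\ell-C_0}\omega(u)\to0$ as $\ell\to\infty$.

*No collapse.* By (3.2) a geodesic $[w_0,w_N]$ passes within $C$ of $1$. Its image under $\varphi$ is a quasigeodesic, so by stability of quasigeodesics the point $\varphi(1)=1$ is within some $T$ of $[\varphi(w_0),\varphi(w_N)]$. Thus $(\varphi(w_0)|\varphi(w_N))\le T$ while $|\varphi(w_0)|,|\varphi(w_N)|\ge\ell/A>T$. So the two words differ after at most $T$ letters, and $D(\varphi(w_0),\varphi(w_N))\ge e^{-sT}$. This contradicts the collapse.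

**What breaks for unbounded cocycles.** Replace $\varphi$ by $\varphi_x$. Suppose the action is ergodic and $|\alpha(s^{-1},\cdot)|$ is not essentially bounded. For every $M$ the set $\{y:|\alpha(s^{-1},y)|>M\}$ has positive measure, so almost every orbit meets it, and $\sup_\gamma d_\Lambda(\varphi_x(\gamma),\varphi_x(\gamma s))=\infty$ for almost every $x$. The Lipschitz constant $A$ was used twice.

The first use, in the pull-back of the weight, is repaired by averaging over $x$: mass transport turns a sum over $\Gamma$ into a sum over $\Lambda$, and a $q$-th moment of $\alpha$ replaces the bound $A$. This is Section 6.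

The second use is the real obstruction. Images of geodesics are no longer quasigeodesics, and we have no control over whether the image geodesic passes near $\varphi_x(1)$; the one basepoint $1$ may be a bad one. We will look at the collapse from many basepoints $g_i$ on a geodesic and show that, on average over $x$, most of the $\varphi_x(g_i)$ lie near the image geodesic. This needs only first moments (Section 7). Collapse must then be proved as seen from all these basepoints. When $\mathrm{Confdim}(\partial\Lambda)\ge1$ two further problems appear. The weight is only in $\ell^q$ with $q>1$, so one chain is not enough and a thick family of chains is needed (Section 8). Moreover, an $\ell^q$ weight need not be summable along a geodesic, so the endpoints of the geodesic must be random (Sections 9 and 10).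

## 6. An $\ell^q$ weight on $\Gamma$ pulled back from $\partial\Lambda$

Let $q\ge1$, $q>\mathrm{Confdim}(\partial\Lambda)$, and assume $|\alpha(\gamma,\cdot)|\in L^q$ for all $\gamma$. Fix an Ahlfors $Q$-regular metric $d$ in the gauge of $\partial\Lambda$ with $Q<q$; here $Q>0$ because $\partial\Lambda$ is infinite. Put $D(\lambda,\lambda')=d(\pi(\lambda),\pi(\lambda'))$, a bounded pseudometric on $\Lambda$.

**Step 1.** This step shows that $D$ is $q$-summable over edges of $\Lambda$: there is $K_0$ with
$$\sum_\lambda D(\lambda,\lambda t)^q\le K_0|t|^q\qquad\text{for all }t\in\Lambda.\tag{6.1}$$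

Let $\theta(\lambda)=\sum_{s\in S_\Lambda}D(\lambda,\lambda s)$. Let $|\lambda|=n$ be large, $z=\pi(\lambda)$, and $\tau=\inf\{d(z,y):d_{vis}(z,y)\ge e^{-an}\}$; for large $n$ such $y$ exist. Since $(\lambda|\lambda s)=\frac12(n+|\lambda s|-d(\lambda,\lambda s))\ge n-1$, (F3) gives $d_{vis}(z,\pi(\lambda s))\le Ce^{-an}$. As $d$ and $d_{vis}$ are quasisymmetrically equivalent, $d(z,\pi(\lambda s))\le Cd(z,y)$ for every $y$ with $d_{vis}(z,y)\ge e^{-an}$. Hence $\theta(\lambda)\le C\tau$. By definition of $\tau$, the open balls satisfy $B_d(z,\tau)\subset B_{vis}(z,e^{-an})$. So by Ahlfors regularity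
$$\theta(\lambda)^Q\le C\tau^Q\le C\,\mathcal H^Q_d\big(B_{vis}(\pi(\lambda),e^{-an})\big).$$

If two of these balls, for $|\lambda|=|\lambda'|=n$, meet, then $d_{vis}(\pi(\lambda),\pi(\lambda'))<2e^{-an}$, so $(\pi(\lambda)|\pi(\lambda'))\ge n-C$. By (F3), $(\lambda|\lambda')\ge n-C$, i.e. $d(\lambda,\lambda')\le C$. So the balls with $|\lambda|=n$ have bounded multiplicity, and $\sum_{|\lambda|=n}\theta(\lambda)^Q\le C\mathcal H^Q_d(\partial\Lambda)\le C$.

Quasisymmetries between bounded uniformly perfect spaces are Hölder (Heinonen, *Lectures on Analysis on Metric Spaces*, Cor. 11.5). From $d_{vis}(z,\pi(\lambda s))\le Ce^{-an}$ we get $\max_{|\lambda|=n}\theta\le Ce^{-\kappa n}$ for some $\kappa>0$. Therefore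
$$\sum_\lambda\theta(\lambda)^q\le\sum_n\max_{|\lambda|=n}\theta^{\,q-Q}\sum_{|\lambda|=n}\theta(\lambda)^Q\le C\sum_ne^{-\kappa(q-Q)n}<\infty,$$
the finitely many small $n$ being absorbed in $C$. Finally let $t=s_1\cdots s_l$ be a geodesic word. Then $D(\lambda,\lambda t)\le\sum_{j\le l}\theta(\lambda s_1\cdots s_{j-1})$, so $D(\lambda,\lambda t)^q\le l^{q-1}\sum_{j\le l}\theta(\lambda s_1\cdots s_{j-1})^q$. Summing over $\lambda$ gives $l^q\sum_\lambda\theta(\lambda)^q$, which is (6.1).

**Step 2.** This step gives the lower bound that will express "no collapse". *For every $T$ there are $T'$ and $c(T)>0$ such that*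
$$|\lambda|,|\lambda'|\ge T',\ (\lambda|\lambda')\le T\quad\Longrightarrow\quad D(\lambda,\lambda')\ge c(T).\tag{6.2}$$
By (F3), $T\ge\min\{T',(\pi(\lambda)|\pi(\lambda'))\}-C$. If $T'>T+C$, then $(\pi(\lambda)|\pi(\lambda'))\le T+C$, and $d_{vis}(\pi(\lambda),\pi(\lambda'))$ is bounded below. As $d$ and $d_{vis}$ induce the same compact topology, $d$ is bounded below on the compact set of such pairs.

**Step 3.** This step pulls the weight back to $\Gamma$; the moment of $\alpha$ replaces the Lipschitz bound. For $\gamma\in\Gamma$ let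
$$\sigma(\gamma)=\sum_{s\in S_\Gamma}\int D(\varphi_x(\gamma),\varphi_x(\gamma s))\,d\mu(x).$$
By Jensen's inequality, (4.1), (4.2) with $F(\lambda,y)=D(\lambda,\lambda\varphi_y(s))^q$, and (6.1),
$$\begin{aligned}\sum_\gamma\sigma(\gamma)^q&\le C\sum_s\int\sum_\gamma D\big(\varphi_x(\gamma),\varphi_x(\gamma)\varphi_{\gamma^{-1}x}(s)\big)^q\,d\mu(x)\\&=C\sum_s\int\sum_\lambda D(\lambda,\lambda\varphi_y(s))^q\,d\mu(y)\le C\sum_s\int|\alpha(s^{-1},y)|^q\,d\mu(y)<\infty.\end{aligned}$$
So $\sigma\in\ell^q(\Gamma)$.

**Step 4.** This step records what the weight looks like from another basepoint. For $g\in\Gamma$ define the pseudometric on $\Gamma$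
$$D^g_x(u,u')=D\big(\varphi_x(g)^{-1}\varphi_x(u),\varphi_x(g)^{-1}\varphi_x(u')\big).$$
By (4.1), $\varphi_x(g)^{-1}\varphi_x(u)=\varphi_{g^{-1}x}(g^{-1}u)$. So by invariance of $\mu$
$$\int D^g_x(u,us)\,d\mu\le\sigma(g^{-1}u)\quad(s\in S_\Gamma),\qquad\int D^g_x(u,u')\,d\mu\le\sigma_B(g^{-1}u)\quad\text{if }d(u,u')\le B,\tag{6.3}$$
where $\sigma_B(u)=\sum_{|h|\le B}\sigma(uh)$. For the second bound, sum the first along a geodesic from $u$ to $u'$, whose vertices are distinct and of the form $uh$ with $|h|\le B$. As a finite sum of right translates of $\sigma$, $\sigma_B$ is in $\ell^q(\Gamma)$.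

## 7. Most points of a line stay near the image geodesic

**Definition ($H$-line).** Let $H\ge0$. An $H$-line of radius $n$ is a sequence $(g_i)_{-n\le i\le n}$ in $\Gamma$ with $|i-j|-H\le d(g_i,g_j)\le|i-j|$.

For example, let $v,v'\in\Gamma$ with $(v|v')\le c$ and $|v|,|v'|\ge n$. Let $g_i$, respectively $g_{-i}$, be the point at distance $i$ on a geodesic $[1,v]$, respectively $[1,v']$. By monotonicity used twice, $(g_i|g_{-j})\le(v|v')\le c$, so $d(g_i,g_{-j})\ge i+j-2c$: this is a $2c$-line. All lines used below are of this form.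

Given an $H$-line write $f(i)=\varphi_x(g_i)$.

**Lemma 7.1.** Assume $|\alpha(\gamma,\cdot)|$ and $|\beta(\lambda,\cdot)|$ are in $L^1$ for all $\gamma,\lambda$. For $H\ge0$, $\eta>0$ there are $D_0,n_0$ such that for every $n\ge n_0$ and every $H$-line of radius $n$,
$$\int\#\{|i|\le n:(f(-n)|f(n))_{f(i)}>D_0\}\,d\mu\le\eta n.$$

The plan: walk along the $\Lambda$-geodesic from $f(-n)$ to $f(n)$ and map the walk back to $\Gamma$ by $\psi_x$. The walk in $\Gamma$ goes from $g_{-n}$ to $g_n$, so it must pass every $g_i$. It can pass $g_i$ at a great distance only by a long jump over $g_i$, or by lingering with many steps above $g_i$. Both are rare on average.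

**Step 1 (long jumps).** This step bounds the expected number of long jumps passing near a given point. For $M,R>0$ and $g\in\Gamma$ let
$$N_{M,R}(x;g)=\#\{(\lambda,t)\in\Lambda\times S_\Lambda:\ d(\psi_x(\lambda),\psi_x(\lambda t))>M,\ (\psi_x(\lambda)|\psi_x(\lambda t))_g\le R\}.$$
By (3.2) the second condition says, up to a constant, that a geodesic between the two points passes within $R$ of $g$. With $\gamma=\psi_x(\lambda)$ and $y=\lambda^{-1}x$, (4.1) gives $\psi_x(\lambda t)=\gamma\psi_y(t)$. The conditions become $|\psi_y(t)|>M$ and $(1|\psi_y(t))_{\gamma^{-1}g}\le R$. By the second identity in (4.2), and with $h=\gamma^{-1}g$,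
$$\int N_{M,R}(x;g)\,d\mu=\sum_t\int_{\{|\psi_y(t)|>M\}}\#\{h:(1|\psi_y(t))_h\le R\}\,d\mu(y)\le\varepsilon(M,R),$$
$$\varepsilon(M,R):=C_R\sum_t\int_{\{|\psi_y(t)|>M\}}(|\psi_y(t)|+1)\,d\mu(y).$$
Indeed, by (3.2) every $h$ with $(1|\gamma)_h\le R$ is within $R+2\delta$ of a point of $[1,\gamma]$, hence within $R+2\delta+1$ of one of its $|\gamma|+1$ vertices, so there are at most $C_R(|\gamma|+1)$ such $h$. Since $|\psi_y(t)|=|\beta(t^{-1},y)|$ is integrable, $\varepsilon(M,R)\to0$ as $M\to\infty$ for fixed $R$. Note that $\varepsilon(M,R)$ does not depend on $g$.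

**Step 2 (projection to the line).** This step makes precise that two points projecting to different sides of $g_i$ are joined by a geodesic near $g_i$. For $y\in\Gamma$ let $P(y)$ be the smallest index minimizing $d(y,g_i)$.

*Claim 1. With $P=P(y)$, $(y|g_j)_{g_P}\le C_5:=2(1+H+\delta)$ for all $j$.* Let $m=(y|g_j)_{g_P}\le d(g_P,g_j)\le|j-P|$, and let $k$ lie between $P$ and $j$ with $|k-P|=\lfloor m\rfloor$. Then
$$(g_k|g_j)_{g_P}\ge\tfrac12\big(|k-P|-H+|j-P|-H-|j-k|\big)=|k-P|-H\ge m-1-H,$$
so $(y|g_k)_{g_P}\ge m-1-H-\delta$ by (3.1). As $P$ minimizes,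
$$d(y,g_P)\le d(y,g_k)=d(y,g_P)+d(g_P,g_k)-2(y|g_k)_{g_P}\le d(y,g_P)+m-2(m-1-H-\delta),$$
so $m\le C_5$.

*Claim 2. Put $r_0=\lceil2H+C_5+2\delta\rceil+1$ and $C_2=H/2+2\delta$. If $P(y)<i-r_0$ and $P(y')>i+r_0$, then $(y|y')_{g_i}\le C_2$.* Write $P=P(y)$, $P'=P(y')$. Claim 1 with $j=i$ says $d(y,g_i)\ge d(y,g_P)+d(g_P,g_i)-2C_5$. So
$$(y|g_P)_{g_i}=\tfrac12\big(d(y,g_i)+d(g_P,g_i)-d(y,g_P)\big)\ge d(g_P,g_i)-C_5\ge r_0-H-C_5>H/2+2\delta,$$
and similarly $(y'|g_{P'})_{g_i}>H/2+2\delta$. Moreover
$$(g_P|g_{P'})_{g_i}\le\tfrac12\big((i-P)+(P'-i)-(P'-P)+H\big)=H/2.$$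
Two uses of (3.1) give $H/2\ge(g_P|g_{P'})_{g_i}\ge\min\{(g_P|y)_{g_i},(y|y')_{g_i},(y'|g_{P'})_{g_i}\}-2\delta$. The outer two entries exceed $H/2+2\delta$, so the middle one is at most $H/2+2\delta=C_2$.

**Step 3 (good indices).** This step shows that $f(i)$ is near the image geodesic as soon as three conditions hold at $i$. Fix once and for all a geodesic word for each element of $\Lambda$, and let $\lambda_0=f(-n),\dots,\lambda_m=f(n)$ be the corresponding $\Lambda$-geodesic. Put $y_j=\psi_x(\lambda_j)$, so $y_0=g_{-n}$ and $y_m=g_n$. Then $P(y_0)=-n$, and $P(y_m)\ge n-H$ since an index $i$ with $g_i=g_n$ satisfies $n-i\le H$. Let $-n+r_0<i<n-H-r_0$, let $K\ge1$ be an integer, let $M,D_0>0$, and suppose: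

* (a) $\#\{j:P(y_j)\in[i-r_0,i+r_0]\}\le K$;
* (b) $N_{M,R}(x;g_i)=0$ with $R=C_2+K\delta$;
* (c) $\max_{|h|\le R+M}|\varphi_{g_i^{-1}x}(h)|\le D_0$.

Let $j_2=\min\{j:P(y_j)>i+r_0\}$ and $j_1=\max\{j<j_2:P(y_j)<i-r_0\}$. Both exist, because $P(y_m)\ge n-H>i+r_0$ and $P(y_0)=-n<i-r_0$. For $j_1<j<j_2$ we have $P(y_j)\in[i-r_0,i+r_0]$, so by (a) $j_2-j_1\le K+1$. By Claim 2 and at most $K$ uses of (3.1),
$$C_2\ge(y_{j_1}|y_{j_2})_{g_i}\ge\min_{j_1\le j<j_2}(y_j|y_{j+1})_{g_i}-K\delta .$$
So some $j$ has $(y_j|y_{j+1})_{g_i}\le R$. Since $\lambda_{j+1}=\lambda_jt$ with $t\in S_\Lambda$, (b) forces $d(y_j,y_{j+1})\le M$. From $2(y_j|y_{j+1})_{g_i}\ge2d(g_i,y_j)-2d(y_j,y_{j+1})$ we get $d(g_i,y_j)\le R+M$. By (4.1), $\lambda_j=\varphi_x(y_j)=f(i)\,\varphi_{g_i^{-1}x}(g_i^{-1}y_j)$, so (c) gives $d_\Lambda(f(i),\lambda_j)\le D_0$. Since $\lambda_j$ lies on a geodesic from $f(-n)$ to $f(n)$, (3.2) yields $(f(-n)|f(n))_{f(i)}\le D_0$.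

**Step 4 (bad indices are rare).** This step counts the indices violating the conditions and chooses the constants. By (4.1), $m\le\sum_id_\Lambda(f(i),f(i+1))=\sum_i|\varphi_{g_i^{-1}x}(g_i^{-1}g_{i+1})|$, where $g_i^{-1}g_{i+1}$ is trivial or a generator. So $\int m\,d\mu\le2nA$ with $A=\max_s\int|\alpha(s,\cdot)|\,d\mu$. Each $j$ is counted in (a) for at most $2r_0+1$ indices $i$, so at most $(2r_0+1)(m+1)/K$ indices violate (a), in expectation at most $(2r_0+1)(2nA+1)/K$. The expected number violating (b) is at most $(2n+1)\varepsilon(M,R)$. By invariance of $\mu$, for (c) it is at most $(2n+1)\mu\{\max_{|h|\le R+M}|\varphi_y(h)|>D_0\}$. The number of $|i|\le n$ outside $-n+r_0<i<n-H-r_0$ is at most $2r_0+H+2$.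

Choose $K$ so that the first bound is at most $\eta n/4$ for all $n\ge1$; this fixes $R$. Then choose $M$, then $D_0$, so that the second and third bounds are at most $\eta n/4$ for all $n\ge1$; then $n_0$ with $2r_0+H+2\le\eta n_0/4$. None of these depends on the line. $\square$

**Corollary 7.2.** In the setting of Section 6, with $|\beta(\lambda,\cdot)|\in L^1$ for all $\lambda$: for each $H$ there are $c_0>0$, $n_0$ such that for all $n\ge n_0$ and every $H$-line of radius $n$,
$$\sum_{|i|\le n/2}\int D^{g_i}_x(g_{-n},g_n)\,d\mu\ge c_0n.$$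

*Proof.* Apply Lemma 7.1 with $\eta=\frac14$. Let $T=D_0$, with $T',c(T)$ as in (6.2). If $g_i=g_j$ then $|i-j|\le H$, so $i\mapsto g_i$ is at most $(H+1)$-to-one, and $\varphi_x$ is injective. Hence for each $x$ at most $2(H+1)|B_\Lambda(T')|$ indices satisfy $d_\Lambda(f(i),f(-n))<T'$ or $d_\Lambda(f(i),f(n))<T'$. For all other $i$ with $(f(-n)|f(n))_{f(i)}\le D_0$, apply (6.2) to $\lambda=f(i)^{-1}f(-n)$ and $\lambda'=f(i)^{-1}f(n)$, for which $(\lambda|\lambda')=(f(-n)|f(n))_{f(i)}$: it gives $D^{g_i}_x(g_{-n},g_n)\ge c(T)$. The expected number of such $i$ with $|i|\le n/2$ is at least $n-1-\frac n4-2(H+1)|B_\Lambda(T')|\ge\frac n2$ for $n$ large. Take $c_0=c(T)/2$. $\square$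

## 8. Combinatorial modulus and thick families of paths

**Definition ($q$-modulus).** The $q$-modulus of a family of finite sequences in a set $V$ is $\inf\sum_v\rho(v)^q$ over functions $\rho\ge0$ on $V$ that are admissible, i.e. $\sum_j\rho(z_j)\ge1$ for each sequence $(z_j)$ of the family.

**Example 8.1.** For $m$ disjoint injective paths with $L$ vertices each, and $q\ge1$, each path is optimized separately by $\rho=1/L$, so the modulus is $mL^{1-q}$. For the $L$ rows of an $L\times L$ grid it is $L^{2-q}$, which stays bounded below as $L\to\infty$ exactly when $q\le2$. Choose one of the $m$ paths uniformly at random. The probability $\Phi(z)$ of visiting $z$ is $1/m$ on $mL$ vertices, and $\|\Phi\|_{q^*}=\frac1m(mL)^{1-1/q}=(mL^{1-q})^{-1/q}$. So large modulus goes with a random path that is spread out in $\ell^{q^*}$. This is the general pattern used below.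

**(F5)** (Carrasco Piaggio, *On the conformal gauge of a compact metric space*, Ann. Sci. ÉNS 46 (2013), Thm 1.3; see also Kigami, LNM 2265, §4.6, and Murugan, Ann. Fenn. Math. 48 (2023).) Let $Z$ be a compact, doubling, uniformly perfect metric space. Given $b,\kappa,L>1$, let $X_n$ be maximal $b^{-n}$-separated sets ($n\ge0$), and let $G_n$ be the graph on $X_n$ with $x\sim x'$ if and only if $B(x,\kappa b^{-n})\cap B(x',\kappa b^{-n})\neq\emptyset$. For $x\in X_n$ consider the paths in $G_{n+k}$ from $B(x,b^{-n})$ to the complement of $B(x,Lb^{-n})$, and let $M_{q,k}$ be the supremum over $n\ge0$, $x\in X_n$ of the $q$-moduli of these families. *There are $b,\kappa,L>1$ for which the Ahlfors regular conformal dimension of $Z$ equals $\inf\{q>0:\liminf_kM_{q,k}=0\}$.*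

Only this consequence is used. *If $q<\mathrm{Confdim}(Z)$ there are $b>1$, $C_1$, $c>0$ such that for all large $k$ there are $n\ge0$, $z_*\in Z$, a finite $C_1^{-1}b^{-(n+k)}$-separated set $V\subset Z$ and a family of $V$-sequences $(z_0,\dots,z_N)$ with*
$$d(z_j,z_{j+1})\le C_1b^{-(n+k)},\quad d(z_*,z_0)\le C_1b^{-n},\quad d(z_0,z_N)\ge C_1^{-1}b^{-n},$$
*having $q$-modulus at least $c$.* Indeed $\liminf_kM_{q,k}>0$, so for some $c>0$ and all large $k$ some $n$ and $z_*=x\in X_n$ give modulus at least $c$; put $V=X_{n+k}$. Adjacent vertices are at distance at most $2\kappa b^{-(n+k)}$, and $d(x,z_0)\le b^{-n}$, $d(x,z_N)\ge Lb^{-n}$ give $d(z_0,z_N)\ge(L-1)b^{-n}$. (In variants of the definition, a path starts or ends when the balls attached to its vertices meet $B(x,\kappa b^{-n})$ or leave $B(x,L\kappa b^{-n})$. Then $d(z_0,z_N)\ge\kappa b^{-n}(L-1-2b^{-k})$, so for large $k$ only $C_1$ changes.)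

**Proposition 8.2.** Assume either (i) $1\le q<\mathrm{Confdim}(\partial\Gamma)$, or (ii) $q=1$ and $\partial\Gamma$ is not totally disconnected. Then there are an integer $C_0$, integers $\ell_k\to\infty$ and finitely supported probability measures $P_k$ on finite sequences $(w_0,\dots,w_N)$ in $\Gamma$ (defined for all large $k$) such that almost surely

* (A1) $\big||w_j|-\ell_k\big|\le C_0$;
* (A2) $d(w_j,w_{j+1})\le C_0$;
* (A3) $(w_0|w_N)\le C_0$;

and

* (A4) $\Phi_k(w):=E_{P_k}\#\{j:w_j=w\}$ satisfies $\|\Phi_k\|_{\ell^{q^*}}\le C_0$.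

*Proof.* In case (ii) take $\ell_k=k$ and let $P_k$ be the Dirac mass at the sequence of Lemma 5.1 with $\ell=k$. Here $q^*=\infty$ and $\Phi_k\le C_0$. In case (i) we proceed in three steps.

**Step 1 (cleaning the paths).** This step makes the family finite, with injective paths that stay near $z_*$. Apply (F5) to $Z=(\partial\Gamma,d_{vis})$. Truncate each sequence at the first index $N$ with $d(z_0,z_N)\ge C_1^{-1}b^{-n}$, and then erase loops, keeping endpoints. Consecutive distances satisfy the same bound. Each old sequence contains a new one as a subsequence, so every $\rho$ admissible for the new family is admissible for the old one, and the modulus does not decrease. We get a finite family $\mathcal P$ of injective sequences in $V$ with modulus at least $c$. Before the last index all points are within $C_1^{-1}b^{-n}$ of $z_0$, so all points are within $Cb^{-n}$ of $z_*$.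

**Step 2 (a spread-out random path).** This step converts the modulus bound into a probability measure, by duality. For a probability measure $P$ on $\mathcal P$ let $\Phi_P(z)=P(z\in\text{path})$; as paths are injective, $\sum_z\rho(z)\Phi_P(z)=E_P\sum_j\rho(z_j)$. By the minimax theorem, for this bilinear pairing on compact convex sets,
$$\min_P\|\Phi_P\|_{q^*}=\min_P\max_{\rho\ge0,\ \|\rho\|_q\le1}\sum_z\rho(z)\Phi_P(z)=\max_\rho\min_{(z_j)\in\mathcal P}\sum_j\rho(z_j)\le c^{-1/q}.$$
For the last inequality: if the inner minimum is $m>0$, then $\rho/m$ is admissible, so $c\le\|\rho/m\|_q^q\le m^{-q}$. Fix a minimizing $P$.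

**Step 3 (from $\partial\Gamma$ to $\Gamma$).** This step replaces boundary points by group elements and moves the basepoint so that the paths surround $1$. Let $r_n=\lfloor n\log b/a\rfloor$, so $e^{-ar_n}$ and $b^{-n}$ agree up to a factor $C$. Let $g_*$ be at distance $r_n$ on a ray $[1,z_*)$, and for $z\in V$ let $v_z$ be at distance $r_{n+k}$ on a ray $[1,z)$. Set $w_j=g_*^{-1}v_{z_j}$ and $\ell_k=r_{n+k}-r_n=\frac{\log b}ak+O(1)$. Let $P_k$ be the law of $(w_j)$.

(A1): since $(z_j|z_*)\ge r_n-C$, by (F0) the point at distance $r_n$ on $[1,z_j)$ is within $C$ of $g_*$. It lies on the same ray as $v_{z_j}$, so $|w_j|=d(g_*,v_{z_j})=\ell_k+O(1)$.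

(A2): since $(z_j|z_{j+1})\ge r_{n+k}-C$, (F0) gives $d(v_{z_j},v_{z_{j+1}})\le C$.

(A3): $d_{vis}(z_0,z_N)\ge C_1^{-1}b^{-n}$ gives $(z_0|z_N)\le r_n+C$. As
$$(z_0|z_N)\ge\min\{(z_0|v_{z_0}),(v_{z_0}|v_{z_N}),(v_{z_N}|z_N)\}-C\ge(v_{z_0}|v_{z_N})-C,$$
also $(v_{z_0}|v_{z_N})\le r_n+C$, so $d(v_{z_0},v_{z_N})\ge2r_{n+k}-2r_n-C=2\ell_k-C$. With $d(g_*,v_{z_0})+d(g_*,v_{z_N})\le2\ell_k+C$ this gives $(w_0|w_N)=(v_{z_0}|v_{z_N})_{g_*}\le C$.

(A4): if $v_z=v_{z'}$ then $(z|z')\ge r_{n+k}-C$, so $d_{vis}(z,z')\le Cb^{-(n+k)}$. As $V$ is $C_1^{-1}b^{-(n+k)}$-separated and $\partial\Gamma$ is doubling, $z\mapsto v_z$ is at most $C$-to-one on $V$. So $\Phi_k(w)=\sum_{z:\,v_z=g_*w}\Phi_P(z)$ is a sum of at most $C$ terms, and $\|\Phi_k\|_{q^*}\le C\|\Phi_P\|_{q^*}\le Cc^{-1/q}$. $\square$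

## 9. Theorem A when $\mathrm{Confdim}(\partial\Lambda)<1$, and the obstacle for $q>1$

Write $Q_\Lambda=\mathrm{Confdim}(\partial\Lambda)$. Suppose, towards a contradiction, that the hypotheses of Theorem A hold but $\mathrm{Confdim}(\partial\Gamma)>Q_\Lambda$. In this section assume also $Q_\Lambda<1$, and take $q=1\le p$.

Then $q>Q_\Lambda$ and $|\alpha(\gamma,\cdot)|\in L^1$, so Section 6 applies. As $|\beta(\lambda,\cdot)|\in L^1$, so does Corollary 7.2. Since $\mathrm{Confdim}(\partial\Gamma)>0$, $\partial\Gamma$ is not totally disconnected by (F4), and Proposition 8.2(ii) gives a path $(w_j)$ for each large $k$. Take $v=w_0$, $v'=w_N$, and the $H$-line $(g_i)_{|i|\le n}$ built from geodesics $[1,v]$, $[1,v']$ as in Section 7, with $H=2C_0$, for fixed $n\ge\max\{n_0,2H\}$ and $k$ large. We write $g_t$ for $t>n$ too, for the further points of $[1,v]$. By Corollary 7.2 and the triangle inequality,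
$$c_0n\le\sum_{|i|\le n/2}\int\Big[D^{g_i}_x(g_n,v)+D^{g_i}_x(v,v')+D^{g_i}_x(v',g_{-n})\Big]d\mu.\tag{9.1}$$

*Outer terms.* By (6.3), $\int D^{g_i}_x(g_n,v)\,d\mu\le\sum_{t=n}^{|v|-1}\sigma(g_i^{-1}g_t)$. For fixed $i$ the elements $g_i^{-1}g_t$ are distinct. Their length is $t-i\ge n/2$ if $0\le i\le n/2$, and at least $t+|i|-H\ge n-H\ge n/2$ if $i<0$. So the sum is at most $\tau_n:=\sum_{|h|\ge n/2}\sigma(h)$. The third term is bounded by $\tau_n$ in the same way.

*Middle term.* By (A2), (6.3) and (A4), $\int D^{g_i}_x(v,v')\,d\mu\le\sum_j\sigma_{C_0}(g_i^{-1}w_j)\le C_0\sum_{|h|\ge\ell_k-C_0-n}\sigma_{C_0}(h)$, because $|g_i|\le n$ and $|w_j|\ge\ell_k-C_0$. This tends to $0$ as $k\to\infty$ with $n$ fixed.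

Letting $k\to\infty$ gives $c_0n\le2(n+1)\tau_n$ for all large $n$. But $\sigma\in\ell^1$, so $\tau_n\to0$: a contradiction. Theorem A is proved when $Q_\Lambda<1$.

**Where this stops for $q>1$.** If $Q_\Lambda\ge1$ we need $q>1$. The middle term will be fine, thanks to (A4). The outer terms are not: for a fixed endpoint $v$, Hölder's inequality gives only $\sum_{t=n}^{|v|-1}\sigma(g_i^{-1}g_t)\le\|\sigma\|_q(|v|-n)^{1/q^*}$, which tends to infinity with $k$. No better bound follows from $\sigma\in\ell^q$: a function equal to $1/t$ at the $t$-th point of one geodesic ray, $t\ge1$, and $0$ elsewhere is in $\ell^q$ for every $q>1$, and its sum along the ray diverges. However, an $\ell^q$ function cannot be large along most geodesics. If $g_i^{-1}g_t$ is random and its law $\nu$ has $\max\nu\le\epsilon$, then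
$$\|\nu\|_{q^*}\le\epsilon^{1/q},\tag{9.2}$$
because for $q>1$ we have $\sum\nu^{q^*}\le\epsilon^{q^*-1}$ and $1-1/q^*=1/q$ (for $q=1$ it is the hypothesis, and $\nu$ may have total mass less than $1$). So $E\,\sigma(g_i^{-1}g_t)\le\|\sigma\|_q\,\epsilon^{1/q}$, which is summable in $t$ if $\epsilon$ decays exponentially. The endpoints $v,v'$ must remain on the path, for the middle term. So we choose them at random on the path, spread over many scales.

## 10. Endpoints spread over all scales of a path

Let $(w_0,\dots,w_N)$ satisfy (A1)–(A3) with $\ell=\ell_k$ large. Put $\zeta_j=\pi(w_j)\in\partial\Gamma$ and $d_0=d_{vis}$. By (A1) and (A2), $(w_j|w_{j+1})\ge\ell-C$, so by (F3) $d_0(\zeta_j,\zeta_{j+1})\le e_0:=Ce^{-a\ell}$, with a fixed $C$. By (A1), (A3) and the second part of (F3), $(\zeta_0|\zeta_N)\le C$ for $\ell$ large, so $d_0(\zeta_0,\zeta_N)\ge\Delta$ with $\Delta>0$ independent of $\ell$ and the path.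

**Step 1 (splitting a chain).** This step finds, in any long chain, two well separated subchains at a quarter of the scale. *Let $\zeta_p,\dots,\zeta_{p'}$ be a chain with steps at most $e_0$ and $d_0(\zeta_p,\zeta_{p'})\ge r\ge16e_0$. It has two subchains, each with distance at least $r/4$ between its endpoints and contained in the closed ball of radius $r/4+e_0$ about its starting point, and at mutual distance at least $r/8$.*

Put $h(j)=d_0(\zeta_p,\zeta_j)$, $s_0=0$, $s_1=r/2$. Consecutive values of $h$ differ by at most $e_0$, $h(p)=0$ and $h(p')\ge r$. For $m=0,1$ let $\hat p_m$ be the first index with $h\ge s_m+\frac{3r}8$, which exists as $s_1+\frac{3r}8<r$. Let $p_m$ be the last index before $\hat p_m$ with $h\le s_m+\frac r8$. On $[p_m,\hat p_m]$ we have $s_m+\frac r8-e_0\le h\le s_m+\frac{3r}8+e_0$: the upper bound because only the last value reaches $s_m+\frac{3r}8$, by a step of size at most $e_0$; the lower bound because only the first value may be at most $s_m+\frac r8$, and the next one is larger than that. Also $d_0(\zeta_{p_m},\zeta_{\hat p_m})\ge h(\hat p_m)-h(p_m)\ge\frac r4$.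 Let the $m$-th subchain run from $p_m$ to the first later index at distance at least $r/4$ from $\zeta_{p_m}$; this index is at most $\hat p_m$, and the subchain lies in the stated ball. On the first subchain $h\le\frac{3r}8+e_0$, on the second $h\ge\frac{5r}8-e_0$. So the mutual distances are at least $\frac r4-2e_0\ge\frac r8$.

**Step 2 (the binary tree of subchains).** This step iterates the splitting and defines the random endpoints. Split the whole chain with $r=\Delta$ into $J_0,J_1$. Split $J_0$ repeatedly, the subchains of depth $m$ with parameter $r=\varrho_m=4^{-m}\varrho_0$, $\varrho_0=\Delta/4$, as long as $\varrho_m\ge16e_0$. By Step 1 a node of depth $m$ has endpoints at distance at least $\varrho_m$, so this is possible. Let $\mathbf J$ be the final depth; for $\ell$ large, $4e_0\le\varrho_{\mathbf J}<16e_0$. There are $2^m$ nodes at depth $m$. Each lies in a ball of radius $\varrho_m+e_0$, so it has diameter at most $2(\varrho_m+e_0)\le4\varrho_m$. Two distinct nodes at depth $m$ descend from different children of a node at some depth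 $m'<m$, so they are at distance at least $\varrho_{m'}/8\ge\varrho_m/2$.

Choose a depth-$\mathbf J$ node uniformly at random and let $v=w_j$, where $\zeta_j$ is its starting point; write $\zeta_v=\zeta_j=\pi(v)$. Choose $v'$ in the same way in $J_1$, independently given the path. For $t\le|v|$ let $g_t(v)$ be the point at distance $t$ from $1$ on a fixed geodesic $[1,v]$.

**Step 3 (estimates).** This step shows that the geodesics to $v$ and $v'$ are spread out. The claims are:
$$(v|v')\le C;\tag{10.1}$$
$$P(t\le|v|,\ g_t(v)=u)\le Ce^{-at/2}\quad\text{for all }u\in\Gamma,\ \text{and likewise for }v';\tag{10.2}$$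
$$P(t\le|v|,\ g_i(v)^{-1}g_t(v)=h)\le Ce^{-a(t-i)/2}\quad\text{for }0\le i\le t,\ h\in\Gamma,\ \text{and likewise for }v';\tag{10.3}$$
$$P(i\le|v|,\ t\le|v'|,\ g_i(v)^{-1}g_t(v')=h)\le Ce^{-at/2},\ \text{and likewise with }v,v'\text{ exchanged}.\tag{10.4}$$

*Proof of (10.1).* As $v,v'$ come from $J_0,J_1$, $d_0(\zeta_v,\zeta_{v'})\ge\Delta/8$, and $(v|v')\le(\zeta_v|\zeta_{v'})+C$ by (F3).

*Proof of (10.2).* Since $|v|\le\ell+C_0$, we may assume $t\le\ell+C_0$. If $g_t(v)=g_t(\hat v)$ for two possible values $v,\hat v$, then monotonicity, used twice, gives $(v|\hat v)\ge t$. So $d_0(\zeta_v,\zeta_{\hat v})\le C_7e^{-at}$ by (F3), with a fixed $C_7$. Let $m(t)$ be the largest $m\le\mathbf J$ with $\varrho_m>2C_7e^{-at}$, and $m(t)=0$ if there is none. Distinct depth-$m(t)$ nodes are at distance at least $\varrho_{m(t)}/2$, so all choices with a given value of $g_t(v)$ lie in a single depth-$m(t)$ node (trivially if $m(t)=0$). Hence $P(g_t(v)=u)\le2^{-m(t)}$. We have $\varrho_{m(t)}\le Ce^{-at}$: if $m(t)<\mathbf J$, by maximality $\varrho_{m(t)}=4\varrho_{m(t)+1}\le8C_7e^{-at}$;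 if $m(t)=\mathbf J$, because $\varrho_{\mathbf J}<16e_0\le Ce^{-a\ell}\le Ce^{-at}$. So
$$2^{-m(t)}=(\varrho_{m(t)}/\varrho_0)^{1/2}\le Ce^{-at/2}.$$

*Proof of (10.3).* By definition of $m(i)$ we also have $2^{m(i)}=(\varrho_0/\varrho_{m(i)})^{1/2}\le Ce^{ai/2}$ (if $m(i)=0$ the left side is $1$). If $v,\hat v$ lie in the same depth-$m(i)$ node and $|v|,|\hat v|\ge i$, then $d_0(\zeta_v,\zeta_{\hat v})\le4\varrho_{m(i)}\le Ce^{-ai}$. By (F3), $(v|\hat v)\ge i-C$, hence $d(g_i(v),g_i(\hat v))\le C$ by (F0). So $g_i(v)$ takes at most $C2^{m(i)}$ values, and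
$$P(t\le|v|,\ g_i(v)^{-1}g_t(v)=h)=\sum_uP(t\le|v|,\ g_i(v)=u,\ g_t(v)=uh)\le C2^{m(i)}2^{-m(t)}\le Ce^{-a(t-i)/2}.$$

*Proof of (10.4).* By independence and (10.2) the probability is $\sum_uP(i\le|v|,\,g_i(v)=u)\,P(t\le|v'|,\,g_t(v')=uh)\le Ce^{-at/2}$.

The constants do not depend on the path. So the bounds also hold when the path is random with law $P_k$.

## 11. Theorem A when $\mathrm{Confdim}(\partial\Lambda)\ge1$

Suppose, towards a contradiction, that the hypotheses of Theorem A hold, $Q_\Lambda\ge1$ and $\mathrm{Confdim}(\partial\Gamma)>Q_\Lambda$. Choose any $q\in(Q_\Lambda,\min\{p,\mathrm{Confdim}(\partial\Gamma)\})$. Then $1<q\le p$ and $q>Q_\Lambda$, so $|\alpha(\gamma,\cdot)|\in L^q$ and Section 6 applies. Proposition 8.2(i) applies, and since $|\alpha|,|\beta|$ are in $L^1$, so does Corollary 7.2.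

**Step 1 (the random line).** This step sets up the analogue of (9.1). Take $P_k,\ell_k,C_0$ from Proposition 8.2. Sample a path with law $P_k$ and then $v,v'$ as in Section 10, all independently of $x$. Put $g_i=g_i(v)$ and $g_{-i}=g_i(v')$ for $i\ge0$. By (10.1) and the example in Section 7, $(g_i)_{|i|\le n}$ is an $H$-line for $n<\ell_k-C_0$, with $H$ independent of $n$ and $k$. Let $c_0,n_0$ be given by Corollary 7.2 for this $H$. For $n\ge n_0$ and $k$ large, apply the corollary to each realization of the line, use that $D^{g_i}_x$ is a pseudometric, and take expectations: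
$$c_0n\le\sum_{|i|\le n/2}E\int\Big[D^{g_i}_x(g_n,v)+D^{g_i}_x(v,v')+D^{g_i}_x(v',g_{-n})\Big]d\mu.\tag{11.1}$$

**Step 2 (outer terms).** This step is where the randomness of the endpoints is used. Fix $|i|\le n/2$. By (6.3), $\int D^{g_i}_x(g_n,v)\,d\mu\le\sum_{t=n}^{|v|-1}\sigma(g_i^{-1}g_t)$ with $g_t=g_t(v)$. Let $\nu$ be the law of $g_i^{-1}g_t$ restricted to the event $\{t<|v|\}$. For $i\ge0$, (10.3) gives $\max\nu\le Ce^{-a(t-i)/2}\le Ce^{-a(t-n/2)/2}$. For $i<0$, $g_i=g_{|i|}(v')$, and (10.4) with $v,v'$ exchanged gives $\max\nu\le Ce^{-at/2}$, which is smaller than the same bound. By Hölder's inequality and (9.2),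
$$E\sum_{t=n}^{|v|-1}\sigma(g_i^{-1}g_t)\le\|\sigma\|_q\sum_{t\ge n}\big(Ce^{-a(t-n/2)/2}\big)^{1/q}\le C'e^{-an/(4q)},$$
with $C'$ independent of $n,k,i$. The third term in (11.1) is bounded in the same way, with the roles of $v,v'$ exchanged.

**Step 3 (middle term).** This step is the collapse along the path, and uses (A4). As $v,v'$ lie on the path, (A2) and (6.3) give $\int D^g_x(v,v')\,d\mu\le\sum_j\sigma_{C_0}(g^{-1}w_j)$ for each $g\in\Gamma$. The basepoint $g_i$ depends on the path, but $|g_i|\le n$, so we bound its contribution by the sum over all $|g|\le n$. Since $|w_j|\ge\ell_k-C_0$, Hölder's inequality and (A4) give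
$$E\int D^{g_i}_x(v,v')\,d\mu\le\sum_{|g|\le n}\sum_w\sigma_{C_0}(g^{-1}w)\Phi_k(w)\le|B_\Gamma(n)|\cdot\big\|\sigma_{C_0}\mathbf 1_{\{|\cdot|\ge\ell_k-C_0-n\}}\big\|_q\cdot C_0,$$
which tends to $0$ as $k\to\infty$ for fixed $n$, because $\sigma_{C_0}\in\ell^q(\Gamma)$.

**Step 4 (contradiction).** This step lets the path go to infinity and then lengthens the line. Letting $k\to\infty$ in (11.1) with $n$ fixed gives
$$c_0n\le2(n+1)C'e^{-an/(4q)}\qquad\text{for every }n\ge n_0,$$
which is false for large $n$. Hence $\mathrm{Confdim}(\partial\Gamma)\le\mathrm{Confdim}(\partial\Lambda)$. Together with Section 9 this proves Theorem A. $\blacksquare$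

## 12. Equality of dimensions and virtually free groups

**Proof of Corollary B.** If both dimensions are at least $p$, both minima equal $p$. Otherwise one of them, say $\mathrm{Confdim}(\partial\Lambda)$, is less than $p$. Both cocycles are in $L^p\subset L^1$, so Theorem A gives $\mathrm{Confdim}(\partial\Gamma)\le\mathrm{Confdim}(\partial\Lambda)<p$. Now $p>\mathrm{Confdim}(\partial\Gamma)$, and Theorem A with the roles exchanged gives the reverse inequality. If $p>\min\{\mathrm{Confdim}(\partial\Gamma),\mathrm{Confdim}(\partial\Lambda)\}$ we are in this second case, so the dimensions are equal. $\square$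

In particular, if $p>\max\{\mathrm{Confdim}(\partial\Gamma),\mathrm{Confdim}(\partial\Lambda)\}$ and $\Gamma,\Lambda$ are $L^p$-orbit equivalent non-elementary hyperbolic groups, Coxeter or not, then $\mathrm{Confdim}(\partial\Gamma)=\mathrm{Confdim}(\partial\Lambda)$: the answer to (a) and to (b) is yes.

**Proof of Corollary C.** Let $\Gamma$ be non-elementary hyperbolic and $L^1$-orbit equivalent to a non-elementary virtually free group $\Lambda$. By (F4), $\mathrm{Confdim}(\partial\Lambda)=0<1$, so $\mathrm{Confdim}(\partial\Gamma)=0$ by Corollary B with $p=1$. Hence the gauge of $\partial\Gamma$ contains a metric of Hausdorff dimension less than $1$. A nondegenerate continuum has Hausdorff dimension at least $1$ for every metric (Example 2.3), so $\partial\Gamma$ is totally disconnected, and $\Gamma$ is virtually free by (F4). $\square$
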